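# Vertical segments with infinite second moment: a Poisson zoo on $F_2\times\mathbb Z$ whose clusters are all finite

## 1. Segments with finite second moment

Throw random finite sets onto a Cayley graph, independently around each vertex and with low intensity. Is there an infinite connected component in their union? We begin with a case where the answer comes from one page of counting.

**Definition (Poisson zoo).** Let $\Gamma$ be an infinite finitely generated group with finite symmetric generating set $S$, and let $G=(V,E)$ be its Cayley graph, with $V=\Gamma$, edges $\{g,gs\}$ ($g\in\Gamma$, $s\in S$) and identity $o$. Left multiplications are automorphisms of $G$ and act transitively. A *lattice animal* is a finite connected set $H\subseteq V$ with $o\in H$; its volume $|H|$ is its number of vertices. Let $\nu$ be a probability measure on animals and $\lambda>0$. Independently for each $x\in V$ take $N_x\sim\mathrm{Poisson}(\lambda)$ and i.i.d. animals $H_{x,1},\dots,H_{x,N_x}$ with law $\nu$, and place them at $x$. The *Poisson zoo* is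
$$\mathcal Z=\bigcup_{x\in V}\bigcup_{i\le N_x}xH_{x,i},$$
and its *clusters* are the connected components of the subgraph of $G$ induced by $\mathcal Z$.

For example, if $H=\{o\}$ always, then $\mathcal Z$ is Bernoulli site percolation of density $1-e^{-\lambda}$.

**Definition (product graph and segment animals).** Let $\Gamma_0$ be an infinite finitely generated group with finite symmetric generating set $S_0\not\ni e$. Put $d=|S_0|$, let $G_0$ be its Cayley graph, $|v|$ the word length, and $B_1=\{e\}\cup S_0$. Throughout,
$$\Gamma=\Gamma_0\times\mathbb Z,\qquad S=(S_0\times\{0\})\cup\{(e,\pm1)\},\qquad o=(e,0).$$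
The sets $\{v\}\times\mathbb Z$ are called *fibres*. A *segment-animal measure* $\nu$ is supported on finite intervals $H\subset\{e\}\times\mathbb Z$ containing $o$. We write
$$p(\ell)=\nu(|H|=\ell),\qquad M(L)=\sum_{\ell\le L}\ell^2p(\ell),\qquad \mathbb E\ell=\mathbb E_\nu|H| .$$

From here on, "interval" means a set $\{v\}\times[a,a+\ell-1]$; we call $(v,a)$ its *position* and $\ell$ its *length*. All intervals in $\mathbb Z$ are intervals of integers. A picture to keep in mind: $\Gamma_0=F_2$ with free generators, so $G_0$ is the 4-regular tree, $d=4$, and $G$ is a tree of vertical lines.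

**Lemma 1 (presence).** The number of placed animals equal to a given interval $I$ of length $\ell$ is Poisson with mean $\lambda p(\ell)$, independently over $I$. In particular $I$ is *present* (at least one placed animal equals $I$) with probability $1-e^{-\lambda p(\ell)}\le\lambda p(\ell)$, independently over $I$.

*Proof.* By Poisson splitting, the numbers of animals placed at $x$ with shape $H$ are independent Poisson$(\lambda\nu(H))$ variables over all pairs $(x,H)$. Each pair produces exactly one interval $xH$. The interval $\{v\}\times[a,a+\ell-1]$ is produced by the pairs with $x=(v,a+k)$ and $H=\{e\}\times[-k,\ell-1-k]$, $0\le k\le\ell-1$. The sum of their means is $\lambda p(\ell)$. Different intervals use disjoint families of pairs. $\square$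

So the zoo is a union of independent intervals, and only the length law $p$ matters.

Call two vertex sets *touching* if their graph distance is at most $1$.

**Lemma 2 (touching count).** Let $J$ have position $(v_J,a_J)$ and length $\ell$. If $J'$ has length $\ell'$ and touches $J$, its position is $(v_Jv,a_J+a')$ with $v\in B_1$ and $-\ell'\le a'\le\ell$. Hence at most $(d+1)(\ell+\ell'+1)\le3(d+1)\max(\ell,\ell')$ intervals of length $\ell'$ touch $J$.

*Proof.* Take $v_J=e$, $a_J=0$ by translation. Touching forces $v\in B_1$. If $v=e$, then $[0,\ell-1]$ and $[a',a'+\ell'-1]$ are at distance at most $1$, so $a'\le\ell$ and $a'+\ell'-1\ge-1$. If $v\in S_0$, the two intervals of integers must intersect, which is more restrictive. $\square$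

**Proposition 3 (finite second moment).** Let $\nu$ be a segment-animal measure with $M:=\sum_\ell\ell^2p(\ell)<\infty$, and let $3(d+1)\lambda M<1$. Then the cluster of $o$ has finite expected size, and almost surely all clusters are finite.

*Proof.* If $x$ lies in the cluster of $o$, follow a path in $\mathcal Z$ from $o$ to $x$. Consecutive vertices lie in equal or touching present intervals. A shortest sequence of successively touching present intervals from one containing $o$ to one containing $x$ consists of distinct intervals $J_1\ni o,\dots,J_s\ni x$. By independence, $J_1,\dots,J_s$ are all present with probability at most $\prod_i\lambda p(\ell_i)$, where $\ell_i=|J_i|$. Now sum over $x$ as well. There are $\ell_s$ choices of $x\in J_s$. Given $J_i$, there are at most $3(d+1)\max(\ell_i,\ell_{i+1})\le3(d+1)\ell_i\ell_{i+1}$ choices of $J_{i+1}$ of length $\ell_{i+1}$. There are $\ell_1$ choices of $J_1\ni o$. Each $\ell_i$ occurs exactly twice, so the expected size is at most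
$$\sum_{s\ge1}(3(d+1))^{s-1}\sum_{\ell_1,\dots,\ell_s}\prod_{i=1}^s\lambda p(\ell_i)\ell_i^2=\sum_{s\ge1}(3(d+1))^{s-1}(\lambda M)^s<\infty .$$
So the cluster of $o$ is finite a.s., and by invariance and countability all clusters are. $\square$

What changes if $M(L)\to\infty$?

## 2. The second-moment question on nonamenable Cayley graphs

**Definition (nonamenable).** $G$ is nonamenable if $\inf\{|\partial K|/|K|:K\subseteq V\text{ finite, nonempty}\}>0$, where $\partial K$ is the set of edges with exactly one endpoint in $K$. The infimum is the edge-Cheeger constant.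

*Example.* In the 4-regular tree a finite $K$ spans at most $|K|-1$ edges, so $|\partial K|\ge4|K|-2(|K|-1)\ge2|K|$. If $G_0$ has Cheeger constant $h>0$, then so does our product, with at least the same constant: for finite $K\subset\Gamma_0\times\mathbb Z$ with slices $K_z$ we have $|\partial K|\ge\sum_z|\partial_{G_0}K_z|\ge h|K|$. In particular $F_2\times\mathbb Z$ is nonamenable.

The question comes from Gábor Pete and Sándor Rokob, "Nonamenable Poisson zoo", arXiv:2505.07145 (2025). The following facts are known.

* (a) If $\mathbb E_\nu|H|=\infty$, then $\mathcal Z=V$ a.s. for every $\lambda>0$.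
* (b) If $G$ is nonamenable and $\mathbb E_\nu|H|^2<\infty$, then for small $\lambda$ all clusters are finite, and for large $\lambda$ there are infinite clusters.
* (c) If $G$ is a nonamenable Cayley graph of a free product $\Gamma_1*\Gamma_2$ of nontrivial finitely generated groups with $S=S_1\cup S_2$, the union of finite symmetric generating sets of the factors, and $\mathbb E_\nu|H|<\infty=\mathbb E_\nu|H|^2$, then there are infinite clusters for every $\lambda>0$.
* (d) The conclusion of (c) holds on any nonamenable Cayley graph when the animals are worms, that is, $H=\{X_0,\dots,X_L\}$ for simple random walk $(X_n)$ from $o$ and an independent random integer $L\ge0$.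

The statement to be proved or disproved is: *for every nonamenable $G$, every $\nu$ with $\mathbb E_\nu|H|^2=\infty$ and every $\lambda>0$, there is a.s. an infinite cluster.* By (a), only $\mathbb E_\nu|H|<\infty$ is nontrivial. We shall see that it is false, already for segments on $F_2\times\mathbb Z$.

**Where the count of Section 1 stops.** Suppose $M(L)\to\infty$. Fix $s\in S_0$ and a length $\ell_0$ with $p(\ell_0)>0$, and put $\kappa=1-e^{-\lambda p(\ell_0)}>0$. Count pairs of present intervals $J_1\ni o$ and $J_2\subset\{s\}\times\mathbb Z$ with $|J_2|=\ell_0$, touching $J_1$. An interval $J_1$ of length $\ell$ is touched by at least $\ell$ such positions. Also $1-e^{-\lambda p}\ge(1-e^{-\lambda})p$ for $p\in[0,1]$, by concavity. So the expected number of pairs is at least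
$$\sum_\ell\ell\,(1-e^{-\lambda})p(\ell)\cdot\ell\kappa=\kappa(1-e^{-\lambda})\sum_\ell\ell^2p(\ell)=\infty ,$$
for every $\lambda>0$. The expected number of chains is infinite at length two, and lowering $\lambda$ cannot repair it.

But look at what was counted: up to $\ell$ different intervals $J_2$, all *on one and the same fibre*. A long segment has many neighbors but only $d$ neighboring fibres. One should count fibres, and a fibre is met or not met, however many intervals on it are touched. Before doing so, here is what comes out.

## 3. Finite clusters under condition (D), infinite clusters below exponent 2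

Here $\log^+x=\max(0,\log x)$, with $\log^+0=0$.

**Theorem 4.** Let $\Gamma_0$ be any group as above (not necessarily nonamenable) and let $\nu$ be a segment-animal measure with
$$\sum_{i\ge1}2^{-i}\log^+M(2^{2^i})<\infty.\tag{D}$$
Then for every $\alpha>0$ there is $\lambda_0>0$ such that for all $0<\lambda\le\lambda_0$,
$$\sum_{v\in\Gamma_0}e^{\alpha|v|}\,\mathbb P(\text{the cluster of }o\text{ meets }\{v\}\times\mathbb Z)\le1,\tag{1}$$
and a.s. all clusters of $\mathcal Z$ are finite.

**Corollary 5 (disproof).** Take $\Gamma_0=F_2$ (or any nonamenable $\Gamma_0$), $p(\ell)=c\,\ell^{-3}$ for $\ell\ge1$, and $H=\{e\}\times[0,\ell-1]$ with probability $p(\ell)$. Then $G$ is nonamenable, $\mathbb E_\nu|H|<\infty$, $\mathbb E_\nu|H|^2=\infty$, and for all small $\lambda>0$ there is a.s. no infinite cluster. The statement of Section 2 is false.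

*Proof from Theorem 4.* $\mathbb E_\nu|H|=c\sum\ell^{-2}<\infty$ and $\mathbb E_\nu|H|^2=c\sum\ell^{-1}=\infty$. Since $M(L)\le c(1+\log L)$, we have $\log^+M(2^{2^i})=O(i)$, and (D) holds. $\square$

The next theorem is not needed for the disproof. It shows that for segments the exponent $2$ is still critical, though the second moment itself is not the right criterion.

**Theorem 6.** Let $\Gamma_0$ be nonamenable and let $\nu$ be a segment-animal measure with $\mathbb E_\nu|H|^{2-\varepsilon}=\infty$ for some $\varepsilon\in(0,1)$. Then for every $\lambda>0$ there is a.s. an infinite cluster.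

**Corollary 7 (power laws).** Let $\Gamma_0$ be nonamenable and $p(\ell)\asymp\ell^{-1-\beta}$ with $\beta>0$. Then infinite clusters exist a.s. for every $\lambda>0$ if and only if $\beta<2$.

*Proof from Theorems 4 and 6.* If $\beta<2$, choose $\varepsilon\in(0,1)$ with $\varepsilon\le2-\beta$. Then $\mathbb E\ell^{2-\varepsilon}\asymp\sum\ell^{1-\varepsilon-\beta}=\infty$, since $1-\varepsilon-\beta\ge-1$. If $\beta\ge2$, then $M(L)=O(1+\log L)$, so (D) holds. At $\beta=2$ the second moment is infinite. $\square$

*How strong is (D)?* If $\varphi\ge1$ is increasing with $\sum_i2^{-i}\log\varphi(2^{2^i})<\infty$ and $C=\mathbb E[|H|^2/\varphi(|H|)]<\infty$, then $M(L)\le C\varphi(L)$ and (D) follows. For example let $\varphi(L)=\exp(\log L/(\log\log L)^2)$ for large $L$ (constant before that). It is increasing there because $x/(\log x)^2$ increases for $x>e^2$, and $2^{-i}\log\varphi(2^{2^i})\sim 1/(i^2\log2)$ is summable. Tails lying between (D) and the hypothesis of Theorem 6 are not settled by these arguments.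

## 4. Counting fibres: why $\min\{1,\ell F\}$ beats $\ell F$

Suppose we already control a part of the zoo, made of short segments, and that a vertex on the fibre over $e$ is connected in it to the fibre over $g$ with probability at most $F(g)$. How many fibres do the short clusters attached to a long segment of length $\ell$ reach? The union bound over the $\ell$ vertices gives $\ell F(g)$ for the fibre over $g$. But a probability is also at most $1$, so the expected number is at most $\sum_g\min\{1,\ell F(g)\}$.

*Toy computation.* Let $F(g)=(2d)^{-2|g|}$. The untruncated bound $\sum_g\ell F(g)$ is at least $\ell$. With truncation, use $\min(1,t)\le t^{1/2}$ and the fact that at most $d^n$ elements have $|g|=n$: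
$$\sum_g\min\{1,\ell F(g)\}\le\ell^{1/2}\sum_n d^n(2d)^{-n}=2\,\ell^{1/2}.$$
Exponential decay of $F$ in a graph of at most exponential growth thus turns $\ell$ into a smaller power $\ell^{1-\eta}$.

The scheme is now visible. The dangerous chains pass from a long segment through short ones to another long one; the pairs (first long, last long) were counted with weight $\ell\ell'$. If we glue short segments into clusters and count fibres, the weight should drop to $\ell\ell'L^{-\eta}$, where $L$ is the smallest "long" length. A factor $L^{-\eta}$ can compensate a slowly growing second moment.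

Two difficulties remain, and they dictate the structure of the proof.

First, the gain needs exponential decay of $F$, which is the conclusion (1) itself. So we go up through scales $L_1<L_2<\cdots$ and use at each scale the decay proved for the shorter lengths. Second, each use costs some of the decay rate: from rate $\alpha_{j-1}$ we get only $\alpha_j=(1-2\eta_j)\alpha_{j-1}$. To end with a positive rate we need $\sum_j\eta_j<\infty$, while beating the second moment at scale $j$ needs roughly $L_j^{\eta_j}\ge M(L_{j+1})$, that is, $\eta_j\approx\log M(L_{j+1})/\log L_j$. With doubly exponential scales $L_j=2^{2^{j+i_0}}$, summability of $\eta_j$ is condition (D). For $p(\ell)\propto\ell^{-3}$, $\eta_j$ is of order $j2^{-j}$ when $i_0$ is fixed.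

## 5. Scales, blocks and the weighted connection sums $A_j$

**Step 1: the parameters.** The purpose is to fix exponents so that the decay rate never falls below what is needed. Given $\alpha>0$, let $\alpha_0=2\max(\alpha,\log(2d))$. For an integer $i_0\ge0$ let $L_j=2^{2^{j+i_0}}$ ($j\ge1$), so that $2L_j\le L_{j+1}$ and $L_j\mid L_{j+1}$. Put
$$\eta_j=\frac{\log^+M(L_{j+1})+2\log(j+1)}{\log L_j}>0,\qquad M_j=\sum_{L_j<\ell\le L_{j+1}}\ell^2p(\ell).$$
Then $L_j^{-\eta_j}=\max(1,M(L_{j+1}))^{-1}(j+1)^{-2}$, and since $M_j\le M(L_{j+1})$,
$$M_jL_j^{-\eta_j}\le(j+1)^{-2}.\tag{2}$$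
Since $\log L_j=2^{j+i_0}\log2$,
$$\sum_{j\ge1}\eta_j=\frac2{\log2}\sum_{i\ge i_0+2}2^{-i}\log^+M(2^{2^i})+\frac{2}{2^{i_0}\log 2}\sum_{j\ge1}2^{-j}\log(j+1),$$
which tends to $0$ as $i_0\to\infty$ by (D). Fix $i_0$ with $\sum_j\eta_j\le\frac14$. Set $\alpha_j=(1-2\eta_j)\alpha_{j-1}$. The sequence is nonincreasing, and for all $j$
$$\alpha_j\ge\alpha_0\Big(1-2\sum_i\eta_i\Big)\ge\frac{\alpha_0}2=\max(\alpha,\log(2d)).\tag{3}$$

**Step 2: classes and blocks.** The purpose is to record connections at the right vertical resolution. Class $0$ consists of the lengths $\ell\le L_1$, class $j\ge1$ of the lengths $L_j<\ell\le L_{j+1}$. Let $\mathcal Z_j$ be the union of the present intervals of classes $\le j$, and $U_j=L_{j+1}$ ($j\ge0$), the largest length in $\mathcal Z_j$. Write $A\leftrightarrow_jB$ if some cluster of $\mathcal Z_j$ meets both $A$ and $B$; we also write $x$ for $\{x\}$. Put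
$$\mathbb B_U(v,q)=\{v\}\times[qU,(q+1)U)\quad(q\in\mathbb Z),\qquad F_j(v,q)=\mathbb P\big(o\leftrightarrow_j\mathbb B_{U_j}(v,q)\big),$$
$$A_j=\sum_{v\in\Gamma_0,\,q\in\mathbb Z}e^{\alpha_j|v|+|q|}F_j(v,q).$$
By invariance $\mathbb P(x\leftrightarrow_jx\,\mathbb B_{U_j}(v,q))=F_j(v,q)$ for all $x\in\Gamma$; for $x=(u,b)$, $x\,\mathbb B_U(v,q)=\{uv\}\times[b+qU,b+(q+1)U)$.

The vertical weight is $e^{|q|}$ in units of $U_j$. At the next scale the unit at least doubles, so the old $|q|$ costs only $|q|/2$ in the new unit. This provides room in the vertical direction, while in the $\Gamma_0$-direction the room is provided by $\alpha_j<\alpha_{j-1}$.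

Our goal is $A_j\le1$ for all $j$. Put $C_1=200(d+1)^2e^{2\alpha_0+4}$ and $\varepsilon_j=C_1\lambda M_jL_j^{-\eta_j}$.

**Proposition 8 (one scale).** Let $j\ge1$. If $A_{j-1}\le1$ and $\varepsilon_j\le\frac12$, then $A_j\le A_{j-1}+2C_1\varepsilon_j$.

Sections 6 and 7 prove this.

## 6. Chains of long segments and old clusters, and the van den Berg–Kesten inequality

Fix $j\ge1$. Let $N(J)=\{x:\operatorname{dist}(x,J)\le1\}$.

**Step 3: decomposing a connection.** The purpose is to see a connection in $\mathcal Z_j$ as a chain in which any two consecutive class-$j$ intervals are joined directly or by a *single* cluster of $\mathcal Z_{j-1}$.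

Consider the graph whose nodes are the present class-$j$ intervals and the clusters of $\mathcal Z_{j-1}$ (an interval and a cluster count as different nodes even if they coincide as sets), with touching as adjacency. Nodes are connected sets and cover $\mathcal Z_j$. Along a path in $\mathcal Z_j$, consecutive vertices lie in equal or touching nodes. So if $o\leftrightarrow_j\mathbb B$ for a block $\mathbb B$, there is a finite node path from a node containing $o$ to a node meeting $\mathbb B$. Take a shortest one. Its nodes are distinct. Two distinct clusters of $\mathcal Z_{j-1}$ never touch, so no two clusters are consecutive on it. Hence either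

(i) $o\leftrightarrow_{j-1}\mathbb B$, or

(ii) for some $s\ge1$ there are distinct present class-$j$ intervals $J_1,\dots,J_s$ such that

* either $o\in J_1$, or a cluster of $\mathcal Z_{j-1}$ contains $o$ and meets $N(J_1)$;
* for $1\le i<s$, either $J_i,J_{i+1}$ touch, or a cluster of $\mathcal Z_{j-1}$ meets $N(J_i)$ and $N(J_{i+1})$;
* either $J_s\cap\mathbb B\ne\emptyset$, or a cluster of $\mathcal Z_{j-1}$ meets $N(J_s)$ and $\mathbb B$;

and all clusters used are distinct.

**Step 4: factorizing over distinct clusters.** The several cluster connections all live in the same random set $\mathcal Z_{j-1}$, so they are not independent. Distinctness of the clusters is what saves the product bound.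

Recall the inequality. For finitely many independent Bernoulli variables and increasing events $E_1,\dots,E_r$, the *disjoint occurrence* $E_1\circ\dots\circ E_r$ is the event that there are pairwise disjoint sets $I_1,\dots,I_r$ of coordinates with value $1$ such that the ones in $I_i$ alone already ensure $E_i$. The van den Berg–Kesten inequality (J. Appl. Probab. 22 (1985), 556–569) gives $\mathbb P(E_1\circ E_2)\le\mathbb P(E_1)\mathbb P(E_2)$. By induction the same holds for $r$ events, because $E_1\circ\dots\circ E_r\subset E_1\circ(E_2\circ\dots\circ E_r)$. *Example:* for two fair coins and $E=\{\text{some coin shows }1\}$, $E\circ E=\{\text{both show }1\}$, and indeed $\frac14\le(\frac34)^2$.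

**Lemma 9.** Let $A_i,B_i$ ($1\le i\le r$) be finite sets, $E_i=\{A_i\leftrightarrow_{j-1}B_i\}$, and let $E$ be the event that these connections are realized by distinct clusters $K_1,\dots,K_r$ of $\mathcal Z_{j-1}$. Then $\mathbb P(E)\le\prod_i\mathbb P(E_i)$.

*Proof.* Enumerate the intervals of classes $\le j-1$. Let $E_i^{(n)}$ be the event that $A_i$ and $B_i$ are connected in the union of the present intervals among the first $n$. This is an increasing event of finitely many independent Bernoulli variables, and $E_i^{(n)}\subset E_i$. On $E$, pick a finite path in $K_i$ from $A_i$ to $B_i$ and cover it by finitely many present intervals. Each of them is connected and meets $K_i$, so it is contained in $K_i$. For distinct clusters these families are therefore disjoint. So for $n$ large, $E_1^{(n)}\circ\dots\circ E_r^{(n)}$ occurs. Thus $E$ is contained in the union of these events, which increase with $n$, and each has probability at most $\prod_i\mathbb P(E_i^{(n)})\le\prod_i\mathbb P(E_i)$. $\square$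

**Step 5: the chain bound.** The class-$j$ intervals are independent of $\mathcal Z_{j-1}$, and distinct ones are present independently, with probability at most $\lambda p(\ell_i)$, $\ell_i=|J_i|$. Take a union bound over $s$, over $J_1,\dots,J_s$ and over the alternatives in (ii), and apply Lemma 9 to the cluster connections among the chosen alternatives. The sum over alternatives factorizes, and
$$\mathbb P(o\leftrightarrow_j\mathbb B)\le\mathbb P(o\leftrightarrow_{j-1}\mathbb B)+\sum_{s\ge1}\ \sum_{J_1,\dots,J_s}\mathrm{st}(J_1)\prod_{i=1}^s\lambda p(\ell_i)\prod_{i=1}^{s-1}g(J_i,J_{i+1})\ \mathrm{en}(J_s,\mathbb B),\tag{4}$$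
where the $J_i$ range over class-$j$ intervals and
$$\mathrm{st}(J)=\mathbf 1[o\in J]+\mathbb P(o\leftrightarrow_{j-1}N(J)),\qquad g(J,J')=\mathbf 1[J,J'\text{ touch}]+\mathbb P(N(J)\leftrightarrow_{j-1}N(J')),$$
$$\mathrm{en}(J,\mathbb B)=\mathbf 1[J\cap\mathbb B\ne\emptyset]+\mathbb P(N(J)\leftrightarrow_{j-1}\mathbb B).$$

## 7. The key sum and the weighted start, link and end estimates

Write $U=U_{j-1}=L_j$, $U'=U_j=L_{j+1}\ge2U$, $\eta=\eta_j$, $\alpha'=\alpha_j$, $F=F_{j-1}$, and assume $A_{j-1}\le1$. All class-$j$ lengths satisfy $U<\ell\le U'$. For $J$ with position $(v,a)$ put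
$$\omega(J)=e^{\alpha'|v|+|a|/U'} .$$
We have $N(J)\subset vB_1\times[a-1,a+\ell]$, so each fibre contains at most $\ell+2\le3\ell$ points of $N(J)$.

**Lemma 10 (key sum).** For each class-$j$ length $\ell$,
$$\Sigma(\ell):=\sum_{g\in\Gamma_0,\,q\in\mathbb Z}\min\{1,(\ell+2)F(g,q)\}\,e^{\alpha'|g|+|q|/2}\le18\,\ell^{1-\eta}.$$

*Proof.* This is the toy computation made precise. Let $r=1-\eta\in[\frac34,1)$. Use $\min(1,t)\le t^r$, write $F^r=(Fe^{\alpha_{j-1}|g|+|q|})^re^{-r\alpha_{j-1}|g|-r|q|}$, and apply Hölder with exponents $1/r$ and $1/(1-r)$:
$$\Sigma(\ell)\le(3\ell)^r\Big(\sum_{g,q}F(g,q)e^{\alpha_{j-1}|g|+|q|}\Big)^r\Big(\sum_{g,q}e^{\frac{(\alpha'-r\alpha_{j-1})|g|+(\frac12-r)|q|}{1-r}}\Big)^{1-r}.$$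
The middle factor is $A_{j-1}^r\le1$. For the last one, $\alpha'-r\alpha_{j-1}=(1-2\eta-1+\eta)\alpha_{j-1}=-\eta\alpha_{j-1}$. Dividing by $1-r=\eta$ leaves $-\alpha_{j-1}\le-\log(2d)$, by (3). This is why the rate is lowered by $2\eta$: one $\eta$ pays for Hölder, the other makes the sum converge. So the sum over $g$ is at most $\sum_nd^n(2d)^{-n}=2$. Also $\frac{1/2-r}{1-r}\le-1$ because $r\ge\frac34$, so the sum over $q$ is at most $\sum_qe^{-|q|}\le3$. Hence $\Sigma(\ell)\le3\ell^{1-\eta}\cdot6^{1-r}\le18\,\ell^{1-\eta}$. $\square$

**Lemma 11 (start).** For each class-$j$ length $\ell$: $\displaystyle\sum_{J:|J|=\ell}\mathrm{st}(J)\,\omega(J)\le C_1\ell.$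

*Proof.* If $o\in J$, then $v=e$ and $-\ell<a\le0$; this contributes at most $e\,\ell$, since $|a|\le U'$.

Next, $\mathbb P(o\leftrightarrow_{j-1}N(J))\le\sum F(w,q)$ over $w\in vB_1$ and $q$ with $\mathbb B_U(w,q)\cap N(J)\ne\emptyset$. Exchange sums. Given $(w,q)$ there are at most $d+1$ choices of $v$, with $|v|\le|w|+1$. The block meets $[a-1,a+\ell]$ only if $a\in[qU-\ell,(q+1)U]$. These are $U+\ell+1\le4\ell$ integers, with $|a|\le|q|U+3U'$, hence $|a|/U'\le|q|/2+3$. The contribution is at most
$$4(d+1)e^{\alpha_0+3}\,\ell\sum_{w,q}F(w,q)e^{\alpha'|w|+|q|/2}\le4(d+1)e^{\alpha_0+3}\,\ell,$$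
because $\alpha'\le\alpha_{j-1}$ and $A_{j-1}\le1$. The two contributions add up to at most $C_1\ell$. $\square$

**Lemma 12 (link).** For class-$j$ lengths $\ell,\ell'$ and $|J|=\ell$:
$$\sum_{J':|J'|=\ell'}g(J,J')\,\omega(J')\le C_1\max(\ell,\ell')\min(\ell,\ell')^{1-\eta}\omega(J)\le C_1\,\ell\ell'L_j^{-\eta}\,\omega(J).$$

*Proof.* The second inequality holds because $\min(\ell,\ell')>L_j$. For the first, $g$ is invariant under left translation, and if $J,J'$ have positions $(v_J,a_J)$ and $(v_Jv,a_J+a')$, then $\omega(J')\le\omega(J)\,e^{\alpha'|v|+|a'|/U'}$. So we may take $J=\{e\}\times[0,\ell-1]$, where $\omega(J)=1$, and $J'=\{v\}\times[a',a'+\ell'-1]$ with weight $e^{\alpha'|v|+|a'|/U'}$.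

*Touching.* By Lemma 2, $v\in B_1$ and $-\ell'\le a'\le\ell$, so $|a'|\le U'$. The contribution is at most
$$3(d+1)e^{\alpha_0+1}\max(\ell,\ell').\tag{5}$$

*Clusters, case $\ell\le\ell'$.* We use the union bound over points on the *shorter* interval. Suppose a cluster contains $x=(u,b)\in N(J)$ and $y=(w,c)\in N(J')$. Then $y\in x\,\mathbb B_U(g,q)$ with $g=u^{-1}w$ and $qU\le c-b<(q+1)U$. Here $u\in B_1$, $w\in vB_1$, $b\in[-1,\ell]$, $c\in[a'-1,a'+\ell']$. For fixed $(u,w,q)$, the event that some $x$ on the fibre over $u$ is connected to its block $x\,\mathbb B_U(g,q)$ has probability at most $1$, and at most $(\ell+2)F(g,q)$. So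
$$\mathbb P(N(J)\leftrightarrow_{j-1}N(J'))\le\sum_{u,w,q}\min\{1,(\ell+2)F(u^{-1}w,q)\}$$
over those $(u,w,q)$ for which such $b,c$ exist. Now sum over $(v,a')$ and exchange sums. Given $g$, there are at most $(d+1)^2$ triples $(u,w,v)$: choose $u\in B_1$, then $w=ug$, then $v\in wB_1$; and $|v|\le|g|+2$. Given $q$: the difference $c-b$ lies in $[a'-1-\ell,\,a'+\ell'+1]$, and this must meet $[qU,qU+U-1]$. So $a'\in[qU-1-\ell',\,qU+U+\ell]$, which contains $U+\ell+\ell'+2\le6\max(\ell,\ell')$ integers, and $|a'|\le|q|U+3U'$, hence $|a'|/U'\le|q|/2+3$. The contribution is at most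
$$(d+1)^2e^{2\alpha_0+3}\cdot6\max(\ell,\ell')\,\Sigma(\ell)\le108(d+1)^2e^{2\alpha_0+3}\max(\ell,\ell')\,\ell^{1-\eta}.$$

*Clusters, case $\ell>\ell'$.* Now use the at most $\ell'+2$ points $y=(w,c)$ of $N(J')$ on a given fibre, with $x=(u,b)\in y\,\mathbb B_U(g,q)$, $g=w^{-1}u$, $qU\le b-c<(q+1)U$. This gives the bound $\sum\min\{1,(\ell'+2)F(w^{-1}u,q)\}$. Given $g$, choose $u\in B_1$, then $w=ug^{-1}$, then $v\in wB_1$: again at most $(d+1)^2$ triples with $|v|\le|g|+2$. Given $q$, $c-b\in[-qU-U+1,-qU]$, so $a'\in[-qU-U-\ell',\,-qU+\ell+1]$. The count $U+\ell+\ell'+2$ and the bound on $|a'|$ are as before. So the same estimate holds with $\Sigma(\ell')\le18(\ell')^{1-\eta}$ in place of $\Sigma(\ell)$.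

Adding (5), the total is at most $111(d+1)^2e^{2\alpha_0+3}\max(\ell,\ell')\min(\ell,\ell')^{1-\eta}$, which is at most the claim. $\square$

**Lemma 13 (end).** For $|J|=\ell$ in class $j$:
$$\sum_{v,q}\mathrm{en}(J,\mathbb B_{U'}(v,q))\,e^{\alpha'|v|+|q|}\le C_1\ell^{1-\eta}\omega(J)\le C_1\,\ell L_j^{-\eta}\,\omega(J).$$

*Proof.* Let $J$ have position $(v_s,a_s)$. If $z\in[qU',(q+1)U')$, then $|q|\le|z|/U'+1$. Since $\ell\le U'$, $J$ meets at most $2$ blocks, each with $|q|\le|a_s|/U'+2$, which contributes at most $2e^2\omega(J)$.

For clusters: if $x=(v_su,b)\in N(J)$, $u\in B_1$, is connected to $(v,z)\in\mathbb B_{U'}(v,q)$, then $(v,z)\in x\,\mathbb B_U(g,q')$ with $v=v_sug$ for some $g\in\Gamma_0$, $q'\in\mathbb Z$. As before,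
$$\mathbb P(N(J)\leftrightarrow_{j-1}\mathbb B_{U'}(v,q))\le\sum_{u,q'}\min\{1,(\ell+2)F(g,q')\},\qquad g=u^{-1}v_s^{-1}v,$$
over the $(u,q')$ compatible with $(v,q)$. Exchange sums. Given $(u,g,q')$, $v$ is determined, $|v|\le|v_s|+1+|g|$, and $z\in[a_s-1+q'U,\,a_s+\ell+q'U+U-1]$. These are $\ell+U+1\le3U'$ consecutive integers, so at most $4$ values of $q$ are compatible. Moreover $|z|\le|a_s|+|q'|U+2U'$, so $|q|\le|a_s|/U'+|q'|/2+4$. There are $d+1$ choices of $u$. The contribution is at most $4(d+1)e^{\alpha_0+4}\Sigma(\ell)\,\omega(J)\le72(d+1)e^{\alpha_0+4}\ell^{1-\eta}\omega(J)$. Together with $2e^2\omega(J)$ this is at most $C_1\ell^{1-\eta}\omega(J)$. The second inequality holds since $\ell>L_j$. $\square$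

**Step 6: proof of Proposition 8.** Multiply (4) with $\mathbb B=\mathbb B_{U'}(v,q)$ by $e^{\alpha'|v|+|q|}$ and sum over $(v,q)$.

*First term.* Let $R=U'/U\in\mathbb N$. The block $\mathbb B_{U'}(v,q)$ is the disjoint union of the blocks $\mathbb B_U(v,q')$ with $qR\le q'\le(q+1)R-1$, and all these have $|q'|\ge|q|$: this is clear if $q\ge0$, and if $q<0$ then $q'\le(q+1)R-1\le q$. Since $\alpha'\le\alpha_{j-1}$, the first term contributes at most $A_{j-1}$.

*The $s$-term.* Sum over the block by Lemma 13, then over $J_s,J_{s-1},\dots,J_2$ by Lemma 12, then over $J_1$ by Lemma 11. Each step turns a weight $\omega(J_i)$ into $\omega(J_{i-1})$. The result is at most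
$$\sum_{\ell_1,\dots,\ell_s}C_1\ell_1\,\lambda p(\ell_1)\prod_{i=1}^{s-1}\big(C_1\lambda p(\ell_{i+1})\ell_i\ell_{i+1}L_j^{-\eta}\big)\,C_1\ell_sL_j^{-\eta}=C_1\big(C_1\lambda L_j^{-\eta}M_j\big)^s=C_1\varepsilon_j^s .$$
As in Proposition 3 every $\ell_i$ occurs twice, but now each interval carries a factor $L_j^{-\eta}$. Summing over $s\ge1$ with $\varepsilon_j\le\frac12$ gives $A_j\le A_{j-1}+2C_1\varepsilon_j$. $\square$

## 8. Induction over scales and finiteness of clusters

**Step 7: the base $A_0\le\frac12$.** For lengths at most $L_1$ the plain chain argument of Section 1 is enough. If $o\leftrightarrow_0\mathbb B_{L_1}(v,q)$, there are distinct present intervals $J_1\ni o,\dots,J_s$ of lengths at most $L_1=U_0$, consecutive ones touching, with $J_s$ meeting the block. Use the weight $e^{\alpha_0|v|+|a|/L_1}$. The start contributes at most $\sum_\ell\lambda p(\ell)\ell e\le\lambda L_1e$. Each further interval contributes, by Lemma 2 and the computation leading to (5) with $U'$ replaced by $L_1$, a factor of at most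
$$b:=3(d+1)e^{\alpha_0+1}L_1\lambda .$$
The end contributes a factor of at most $2e^2$, as at the beginning of the proof of Lemma 13 with $L_1$ for $U'$. Since $\lambda L_1e\le b$, we get $A_0\le2e^2\sum_{s\ge1}b^s$.

**Step 8: choice of $\lambda_0$ and induction.** Choose $\lambda_0$ so that for $\lambda\le\lambda_0$: $b\le\frac12$, $4e^2b\le\frac12$, and
$$2C_1\sum_{j\ge1}\varepsilon_j=2C_1^2\lambda\sum_{j\ge1}M_jL_j^{-\eta_j}\le\tfrac12 .$$
The last is possible by (2). Then $A_0\le4e^2b\le\frac12$, and every $\varepsilon_j\le\frac12$ since $C_1\ge1$. If $A_{j-1}\le1$, Proposition 8 applies; so by induction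
$$A_j\le\tfrac12+2C_1\sum_{i\le j}\varepsilon_i\le1\qquad\text{for all }j.$$

**Step 9: the displayed bound (1).** Since $\alpha_j\ge\alpha$ and $\mathbb P(o\leftrightarrow_j\{v\}\times\mathbb Z)\le\sum_qF_j(v,q)$, we have $\sum_ve^{\alpha|v|}\mathbb P(o\leftrightarrow_j\{v\}\times\mathbb Z)\le A_j\le1$. A connection in $\mathcal Z$ between two vertices uses finitely many intervals, so the events $\{o\leftrightarrow_j\{v\}\times\mathbb Z\}$ increase with $j$ to the event that the cluster of $o$ in $\mathcal Z$ meets $\{v\}\times\mathbb Z$. Monotone convergence gives (1). In particular the cluster of $o$ a.s. meets only finitely many fibres.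

**Step 10: from finitely many fibres to finite clusters.** It remains to exclude clusters that are infinite inside finitely many fibres. By (2), $M_j\le L_j^{\eta_j}\le L_j^{1/4}$, so
$$\mathbb E\ell\le L_1+\sum_{j\ge1}\frac{M_j}{L_j}\le L_1+\sum_{j\ge1}L_j^{-3/4}<\infty .$$
By Lemma 1 the number of placed animals covering a given vertex is Poisson with mean $\lambda\sum_\ell\ell p(\ell)=\lambda\,\mathbb E\ell$, and fibres are independent. Fix a finite $Q\subset\Gamma_0$. Each event $\{(Q\times\{z\})\cap\mathcal Z=\emptyset\}$, $z\in\mathbb Z$, has probability $e^{-\lambda|Q|\mathbb E\ell}>0$. These events form a stationary ergodic sequence, since they are a factor of the sequence, i.i.d. in $z$, of the animals placed at $Q\times\{z\}$. So a.s. they occur for infinitely many $z>0$ and infinitely many $z<0$. Since a step in $G$ changes the $\mathbb Z$-coordinate by at most $1$, a connected subset of $\mathcal Z\cap(Q\times\mathbb Z)$ cannot pass an empty level, so it is finite. This holds a.s. for the countably many $Q$ simultaneously. Taking for $Q$ the finite set of fibres met by the cluster of $o$, we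 see that this cluster is finite a.s. By invariance and countability, a.s. all clusters are finite. This proves Theorem 4, and with it Corollary 5. $\blacksquare$

## 9. Below exponent 2: crossing many fibres inside a window

We turn to Theorem 6. Fix $\lambda>0$. The plan: in a vertical window of length $n$, cross $m$ successive fibres with probability at least $\frac12$, with $m$ much larger than $\log n$. Since $G_0$ contains a tree with about $\gamma^m$ branches of length $m$, with $\gamma>1$, and a fibre is fully covered on the window with probability at least $1/n$, we then have $\gamma^m\gg n$ and a supercritical branching process.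

**Step 11: good lengths.** The purpose is to find infinitely many $n$ at which long segments are frequent. Put $\theta=\varepsilon/2$. If $\mathbb P(\ell\ge L)\le L^{-2+\theta}$ for all large $L$, then, since $L^{2-\varepsilon}-(L-1)^{2-\varepsilon}\le2L^{1-\varepsilon}$,
$$\mathbb E\ell^{2-\varepsilon}\le C+2\sum_LL^{1-\varepsilon}L^{-2+\theta}=C+2\sum_LL^{-1-\varepsilon/2}<\infty,$$
a contradiction. So $\mathbb P(\ell\ge L)>L^{-2+\theta}$ for infinitely many $L$. For such $L\ge2$ and $n=\lfloor L/2\rfloor$ we have $2n\le L\le3n$, so $\mathbb P(\ell\ge2n)\ge(3n)^{-2+\theta}\ge n^{-2+\theta}/9$. Hence the set $\mathcal N=\{n:\mathbb P(\ell\ge2n)\ge n^{-2+\theta}/9\}$ is infinite.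

**Step 12: truncation and covered windows.** The purpose of truncation is to make distant windows independent. Let $\mathcal Z^{(n)}\subset\mathcal Z$ be obtained by replacing each placed interval by its first $\min(\ell,2n)$ vertices (those with smallest $\mathbb Z$-coordinate). Clearly $\mathcal Z^{(n)}\subset\mathcal Z^{(n')}$ for $n<n'$. A *window* of length $n$ is $W=[b,b+n)\subset\mathbb Z$. Say $\{v\}\times W$ is *covered* if it is contained in a single truncated interval of $\mathcal Z^{(n)}$, and let $q(n)$ be the probability of this; it does not depend on $v$ and $b$. Any animal with $\ell\ge2n$ and left end $a\in[b-n,b]$ covers it: $a\le b$ and $a+2n-1\ge b+n-1$. By Lemma 1 the number of such animals is Poisson with mean $\lambda(n+1)\mathbb P(\ell\ge2n)$. So for $n\in\mathcal N$ large, using $1-e^{-t}\ge t/2$ for $0\le t\le1$,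
$$q(n)\ge1-e^{-\lambda n\mathbb P(\ell\ge2n)}\ge1-e^{-\lambda n^{-1+\theta}/9}\ge\tfrac1{18}\lambda n^{-1+\theta}.$$
Hence there is $n_*$ such that for $n\in\mathcal N$ with $n\ge n_*$:
$$\log\frac2{q(n)}\le\Big(1-\frac\theta2\Big)\log n\qquad\text{and}\qquad q(n)\ge\frac1n.\tag{6}$$

**Definition (crossing).** Let $v_1,\dots,v_m$ be a path of distinct vertices of $G_0$ and $W$ a window of length $n$. The fibres over $v_1,\dots,v_m$ are *crossed within $W$* if there is a path in $\mathcal Z^{(n)}\cap(\{v_1,\dots,v_m\}\times W)$ from the fibre over $v_1$ to the fibre over $v_m$, using only edges inside fibres and between consecutive fibres. Since fibres are i.i.d., the probability depends only on $(n,m)$. Say $C(n,m)$ holds if it is at least $\frac12$.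

*Example.* $C(n,1)$ only asks for one vertex of $\mathcal Z^{(n)}$ in $\{v\}\times W$. A left endpoint in $\{v\}\times W$ exists with probability $1-e^{-\lambda n}$, so $C(n,1)$ holds for large $n$.

**Lemma 14.** Let $n<n'$ be in $\mathcal N$ with $n\ge n_*$ and $n'\ge8n$, let $C(n,m)$ hold, and suppose $N:=\big\lfloor\log(n'/8n)/\log(2/q(n))\big\rfloor\ge1$. Then $C(n',N(m+1))$ holds.

*Proof.* Inside a window $[b,b+n')$ take the windows $W_k=[b+4nk,b+4nk+n)$, $0\le k<K:=\lfloor n'/4n\rfloor$. Split the $N(m+1)$ fibres into $N$ consecutive groups of $m+1$. Consider the event that in every group the first fibre is covered on $W_k$ and the remaining $m$ fibres are crossed within $W_k$ in $\mathcal Z^{(n)}$. Fibres are independent, so it has probability at least $(q(n)/2)^N$. On this event all $N(m+1)$ fibres are crossed within $W_k$. Indeed, a covered fibre is full on $W_k$. So from the end of the crossing of one group we step horizontally into the covered fibre of the next group, move along it to the height where the crossing of that group begins, and step horizontally again.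

The event for $W_k$ depends only on animals with left end in $[b+4nk-2n+1,\,b+4nk+n)$, because truncated intervals have length at most $2n$. These ranges are disjoint, so the events are independent over $k$. By definition of $N$, $(q(n)/2)^N\ge8n/n'$, and $K\ge n'/8n$ because $n'/4n\ge2$. The probability that all of them fail is at most
$$\exp\{-(q(n)/2)^NK\}\le e^{-1}<\tfrac12 .$$
Since $\mathcal Z^{(n)}\subset\mathcal Z^{(n')}$, this proves $C(n',N(m+1))$. $\square$

**Step 13: $m/\log n$ can be made arbitrarily large.** By (6),
$$N(m+1)\ge m\Big(\frac{\log(n'/8n)}{(1-\theta/2)\log n}-1\Big).$$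
Since $1/(1-\theta/2)>1+\theta/2$, for fixed $n,m$ and all $n'\in\mathcal N$ large enough we have $n'\ge8n$, $N\ge1$, and the right-hand side is at least $(1+\frac\theta2)\frac m{\log n}\log n'$. So passing from $(n,m)$ to $(n',N(m+1))$ multiplies the ratio $m/\log n$ by at least $1+\theta/2$. Start from $C(n_1,1)$ with a large $n_1\in\mathcal N$ and iterate: we get pairs $(n_i,m_i)$ with $C(n_i,m_i)$, $n_i\in\mathcal N$, $n_i\ge n_*$, and $m_i/\log n_i\to\infty$.

## 10. A tree of exponential growth and a supercritical branching process

**Lemma 15.** Let $\Gamma_0$ be nonamenable. There are $c_0>0$, $\gamma>1$ and an infinite rooted tree $T\subset G_0$ in which every vertex has at least $c_0\gamma^m$ descendants at distance exactly $m+1$ in $T$, for every $m\ge0$.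

*Proof.* For $F_2$ with free generators take $T=G_0$ and $\gamma=3$. In general, a theorem of Benjamini and Schramm (GAFA 7 (1997), 403–419) says that every graph with positive Cheeger constant contains a tree with positive Cheeger constant. So $G_0$ contains a tree $T'$ with edge-Cheeger constant $h>0$. It is infinite, since a finite tree has empty boundary. Root $T'$ and let $T$ be the subtree of vertices with infinitely many $T'$-descendants. It contains the root, and by local finiteness each of its vertices has a child in $T$.

For $v\in T$ let $D_n$ be its set of $T$-descendants at distance $n$ ($D_0=\{v\}$), and $S_m=\sum_{n<m}|D_n|\ge m$. Let $K$ consist of the $T$-descendants of $v$ at distance $<m$ (including $v$) together with all finite branches of $T'$ hanging off them. $K$ is finite, $|K|\ge S_m$, and its boundary edges in $T'$ are the $|D_m|$ edges leading to $D_m$ and possibly the edge from $v$ to its parent. So $|D_m|+1\ge hS_m$. Therefore $S_{m+1}=S_m+|D_m|\ge(1+h)S_m-1$, that is,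
$$S_{m+1}-\tfrac1h\ge(1+h)\big(S_m-\tfrac1h\big).$$
With $m_0=\lceil2/h\rceil$ we have $S_{m_0}-\frac1h\ge\frac1h$. Hence $|D_m|\ge hS_m-1\ge(1+h)^{m-m_0}$ for $m\ge m_0$, and $|D_m|\ge1$ always. Take $\gamma=1+h$ and $c_0=(1+h)^{-m_0}$. If $m+1\ge m_0$, then $|D_{m+1}|\ge(1+h)^{m+1-m_0}\ge c_0\gamma^m$. If $m+1<m_0$, then $c_0\gamma^m<1\le|D_{m+1}|$. $\square$

**Step 14: the branching process.** The purpose is to turn crossings along the tree into offspring. Choose $i$ so large that, with $n=n_i$, $m=m_i$ and $k=\lceil c_0\gamma^m\rceil$,
$$\mu:=\frac{k\,q(n)}2\ge\frac{c_0\gamma^m}{2n}>1 .$$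
This uses $q(n)\ge1/n$ from (6) and is possible since $m_i/\log n_i\to\infty$. Fix one window $W$ of length $n$. For each $v\in T$ select $k$ descendants in $T$ at distance $m+1$ (Lemma 15). For a selected $w$ with $T$-path $v,f_1,\dots,f_m,w$, call $w$ a *child* of $v$ if $f_1,\dots,f_m$ are crossed within $W$ and $\{w\}\times W$ is covered. By $C(n,m)$ and independence of fibres this has probability at least $q(n)/2$. If $\{v\}\times W$ is covered and $w$ is a child of $v$, then $\{v\}\times W$ and $\{w\}\times W$ lie in the same cluster of $\mathcal Z$, by the same horizontal steps as in Lemma 14.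

The set of children of $v$ depends only on the fibres over $T$-descendants of $v$ at distances $1,\dots,m+1$. For different $v$ at depths divisible by $m+1$ these sets of fibres are disjoint. So the offspring sets of these vertices are independent. The offspring numbers satisfy $0\le Y_v\le k$ and $\mathbb EY_v\ge\mu>1$. (The children of one $v$ may be dependent, as their paths overlap, and offspring laws may vary with $v$; neither matters.)

**Step 15: survival.** Let $s_r$ be the infimum over $v$ of the probability that the process started at $v$ survives $r$ generations. Conditioning on the children of $v$, whose further descendants evolve independently, we get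
$$s_{r+1}\ge\phi(s_r),\qquad\phi(s)=\inf_v\mathbb E\big[1-(1-s)^{Y_v}\big],$$
and $\phi$ is nondecreasing. For integers $0\le y\le k$ and $s\in[0,1]$, Bonferroni gives $1-(1-s)^y\ge ys-\frac12y^2s^2\ge ys(1-\frac k2s)$. Put $s^*=\min\{1,\frac2k(1-\frac1\mu)\}>0$. Then $1-\frac k2s^*\ge\frac1\mu$, so $\phi(s^*)\ge\mu s^*\cdot\frac1\mu=s^*$. As $s_0=1\ge s^*$ and $\phi$ is nondecreasing, induction gives $s_r\ge s^*$ for all $r$. The events of surviving $r$ generations decrease in $r$, so the process started at the root survives forever with probability at least $s^*$. The root is covered on $W$ with probability $q(n)$, independently of this, because offspring depend only on fibres over proper descendants. On both events one cluster contains infinitely many sets $\{w\}\times W$. So with probability at least $q(n)s^*>0$ there is an infinite cluster.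

**Step 16: probability one.** The event that an infinite cluster exists is $\Gamma$-invariant. The zoo is a function of an i.i.d. field indexed by the infinite group $\Gamma$, on which $\Gamma$ acts ergodically. So the event has probability $0$ or $1$, hence $1$. This proves Theorem 6, and together with Theorem 4 also Corollary 7. $\blacksquare$
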